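# Linear $C_p$-spheres and invariant topological complexity at most $2$

Throughout, $p$ is a prime, $C_p$ is the cyclic group of order $p$, and $G=C_p$ whenever a letter for the group is convenient.

## 1. Smooth and linear $C_p$-spheres

**Definition 1.** A smooth $C_p$-sphere is the sphere $S^n$ with a smooth action of $C_p$. A linear $C_p$-sphere is the unit sphere $S(V)$ of an orthogonal representation $V$ of $C_p$.

Let $\chi$ be the standard complex character: a fixed generator of $C_p$ acts on $\mathbb C$ by $e^{2\pi i/p}$. The sphere $S(\mathbb R^{m+1}\oplus\chi^{\oplus k})$ has dimension $m+2k$, its fixed set is $S(\mathbb R^{m+1})=S^m$, and the action is free off the fixed set. For $p=2$, a reflection of $S^2$ in a plane is the linear sphere $S(\mathbb R^2\oplus\mathrm{sign})$, with fixed set a circle.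

**Definition 2.** Two $G$-spaces $X,Y$ are $G$-homotopy equivalent (equivariantly equivalent) if there are $G$-maps $f:X\to Y$ and $g:Y\to X$ such that $gf$ and $fg$ are homotopic to the identities through $G$-maps.

Restricting everything to fixed points gives $X^G\simeq Y^G$. So if $S^n$ is equivariantly equivalent to $S(V)$, its fixed set is homotopy equivalent to the sphere $S(V^G)$. For example, $S(\mathbb R^2\oplus\chi)$ and $S(\mathbb R^4)$ (trivial action) are both $S^3$, but they are not equivariantly equivalent, since $S^1\not\simeq S^3$.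

## 2. Topological complexity, category and zero-divisors

Write $PX=X^{[0,1]}$ for the free path space.

**Definition 3.** The (reduced) topological complexity $\mathsf{TC}(X)$ is the least $k\ge0$ such that $X\times X$ is covered by $k+1$ open sets, over each of which the map $PX\to X\times X$, $\gamma\mapsto(\gamma(0),\gamma(1))$, has a continuous section. The (reduced) category $\mathrm{cat}(X)$ is the least $k$ such that $X$ is covered by $k+1$ open sets whose inclusions into $X$ are null-homotopic.

A section over $U$ is the same thing as a homotopy on $U$ between the two projections $\mathrm{pr}_1,\mathrm{pr}_2:U\to X$. A contractible space has $\mathsf{TC}=0$, and $\mathrm{cat}(S^n)=1$ for $n\ge 1$ (two hemispheres, slightly enlarged).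

**Definition 4.** A zero-divisor is a class in $H^*(X\times X;R)$ that restricts to $0$ on the diagonal. For $u\in H^*(X;R)$ put $\bar u=1\otimes u-u\otimes1$, which is a zero-divisor.

**Fact 1 (Farber).** One has $\mathrm{cat}(X)\le\mathsf{TC}(X)$. If $\mathsf{TC}(X)\le k$, then every product of $k+1$ zero-divisors vanishes.

Example: let $\omega$ generate $H^n(S^n;\mathbb Z)$. Since $(1\otimes\omega)(\omega\otimes1)=(-1)^{n}\omega\otimes\omega$, we get $\bar\omega^2=-(1+(-1)^n)\,\omega\otimes\omega$. For $n$ even this is $-2\,\omega\otimes\omega\ne0$, so $\mathsf{TC}(S^n)\ge2$. For $n$ odd, $\mathsf{TC}(S^n)=1$: on $\{x\neq-y\}$ use the minimal geodesic, and on $\{x\ne y\}$ go from $x$ to $-y$ by the minimal geodesic and then from $-y$ to $y$ along the half great circle in the direction of a nowhere zero tangent field; and $\mathsf{TC}(S^n)\geq\mathrm{cat}(S^n)=1$.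

## 3. Invariant topological complexity, and a test for linearity

**Definition 5.** For a $G$-space $X$ let
$$\mathcal PX=\{(\gamma,\delta)\in PX\times PX: G\gamma(1)=G\delta(0)\},\qquad p(\gamma,\delta)=(\gamma(0),\delta(1))\in X\times X .$$
The group $G\times G$ acts by $(g,h)\cdot(\gamma,\delta)=(g\gamma,h\delta)$, and $p:\mathcal PX\to X\times X$ is $G\times G$-equivariant. The invariant topological complexity $\mathsf{TC}^G(X)$, in the sense of Lubawski–Marzantowicz, is the least $k\ge0$ such that $X\times X$ is covered by $k+1$ open $G\times G$-invariant sets, each admitting a $G\times G$-equivariant section of $p$; it is $\infty$ if there is no such $k$. It is an invariant of $G$-homotopy type.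

So a motion may be broken once: one travels along $\gamma$, jumps inside an orbit, and continues along $\delta$. Two examples.

If $G$ acts trivially, then $\gamma(1)=\delta(0)$. Concatenating the two paths, or conversely cutting a path at its midpoint, turns sections of $p$ into sections of $PX\to X\times X$ and back, so $\mathsf{TC}^G(X)=\mathsf{TC}(X)$.

Let $C_2$ act on $S^1\subset\mathbb C$ by complex conjugation, with fixed set $\{1,-1\}$. The point $(1,-1)$ is fixed by $G\times G$, so an equivariant section over a set containing it would send it to a fixed pair $(\gamma,\delta)$. Both paths then lie in $\{1,-1\}$ and are constant; $\gamma$ stays at $1$, $\delta$ at $-1$, and $\gamma(1)\ne\delta(0)$ lie in different orbits. So $\mathsf{TC}^{C_2}(S^1)=\infty$, although this sphere is linear. This is why one assumes that the fixed set is path connected.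

Now the question, from Mark Grant, "Equivariant topological complexities", arXiv:2402.01540 (2024). Let $S^n$ be a smooth $C_p$-sphere with non-empty, path connected fixed set. Is it true that $S^n$ is equivariantly equivalent to a linear $C_p$-sphere if and only if $\mathsf{TC}^{C_p}(S^n)\le2$? The answer is yes; it is the equivalence of (1) and (2) below.

**Theorem 1.** Let $S^n$ be a smooth $C_p$-sphere whose fixed point set $F$ is non-empty and path connected, and let $m=\dim F$. The following are equivalent:

1. $S^n$ is $C_p$-homotopy equivalent to a linear $C_p$-sphere;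
2. $\mathsf{TC}^{C_p}(S^n)\le2$;
3. $\mathsf{TC}(F)\le2$;
4. $F$ is homotopy equivalent to $S^m$.

We prove (1)⇒(2)⇒(3)⇒(4)⇒(1). Note that (3) and (4) do not mention the group.

## 4. Three open sets on a linear sphere, and restriction to fixed points

**Step (1)⇒(2): build the sections.** Let $S^n\simeq_GS(V)$. Then $S(V^G)\simeq F$ is non-empty and connected, so $\dim V^G\ge2$. By $G$-homotopy invariance it suffices to bound $\mathsf{TC}^G(S(V))$.

Pick $f_0\in S(V^G)$ and a path $\eta$ in $S(V^G)$ from $-f_0$ to $f_0$. For $x\ne-f_0$ let $c_0(x)$ be the minimal geodesic from $x$ to $f_0$. For $x\ne f_0$ let $c_1(x)$ be the minimal geodesic from $x$ to $-f_0$ followed by $\eta$. Both end at $f_0$ and depend continuously on $x$. They are equivariant: $g$ is an isometry fixing $\pm f_0$ and every point of $\eta$.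

The sets "near $f_0$" and "near $-f_0$" in each variable give four combinations; we combine the two mixed ones into one set. Put $\alpha=|x+f_0|$, $\beta=|y+f_0|$. These are $G\times G$-invariant functions with values in $[0,2]$; $\alpha=0$ exactly when $x=-f_0$, and $\alpha=2$ exactly when $x=f_0$; likewise for $\beta$ and $y$. Let
$$U_0=\{\alpha>0,\beta>0\},\qquad U_1=\{\alpha<\beta\}\sqcup\{\alpha>\beta\},\qquad U_2=\{\alpha<2,\beta<2\}.$$
They are open and invariant, and they cover: a point outside $U_1$ has $\alpha=\beta$, and lies in $U_2$ if $\alpha=0$ and in $U_0$ if $\alpha>0$. Writing $\bar c$ for the reversed path, equivariant sections of $p$ are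

* $(c_0(x),\bar c_0(y))$ on $U_0$, where $x,y\neq-f_0$;
* $(c_1(x),\bar c_0(y))$ on $\{\alpha<\beta\}$, where $\alpha<2$ and $\beta>0$, so $x\ne f_0$ and $y\ne-f_0$;
* $(c_0(x),\bar c_1(y))$ on $\{\alpha>\beta\}$, by symmetry;
* $(c_1(x),\bar c_1(y))$ on $U_2$, where $x,y\ne f_0$.

In each case the first path starts at $x$ and ends at $f_0$, and the second runs from $f_0$ to $y$. The two parts of $U_1$ are disjoint and open, so their sections form one section. Hence $\mathsf{TC}^G(S(V))\le2$.

**Step (2)⇒(3): $\mathsf{TC}(F)\le\mathsf{TC}^G(S^n)$.** The fixed set of $G\times G$ on $S^n\times S^n$ is $F\times F$. An equivariant section over an invariant open $U$ sends $U\cap(F\times F)$ into the $G\times G$-fixed points of $\mathcal PS^n$. These are pairs $(\gamma,\delta)$ of paths in $F$ whose endpoints $\gamma(1)$ and $\delta(0)$ lie in one orbit; being fixed points, they are equal. So $\gamma$ and $\delta$ can be concatenated, and this is a section of $PF\to F\times F$ over $U\cap(F\times F)$.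

## 5. The fixed set, and the cases $m\le4$ by hand

Besides Fact 1 we use the following.

**Fact 2 (Smith theory).** If $C_p$ acts smoothly on $S^n$ with non-empty fixed set $F$, then $F$ has the mod $p$ homology of a sphere $S^r$, $r\ge0$.

**Fact 3 (Dranishnikov–Katz–Rudyak, *Small values of the Lusternik–Schnirelmann category for manifolds*, Geom. Topol. 12 (2008)).** A closed connected manifold of dimension $\ge3$ with $\mathrm{cat}\le2$ has free fundamental group.

**Step 5.1: structure of $F$.** $F$ is a closed connected smooth submanifold with normal bundle $\nu$, and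
$$TF\oplus\nu=TS^n|_F\quad\text{is stably trivial.}\tag{1}$$
By Fact 2, $F$ has the mod $p$ homology of some $S^r$. A point does not, so $m\ge1$.

If $p$ is odd, $\nu$ is a complex bundle. Indeed, let $g$ be a generator of $C_p$ and take an invariant metric. Each fibre of $\nu$ is a real representation without trivial summand, so it splits as the sum of subspaces $\nu_j$, $1\le j\le(p-1)/2$, on which $g+g^{-1}=2\cos(2\pi j/p)$. The projections to these are polynomials in $g+g^{-1}$, so the $\nu_j$ are subbundles. With $c=\cos(2\pi j/p)$ and $s=\sin(2\pi j/p)\ne0$ we have $(g-c)^2=g^2-2cg+c^2=c^2-1=-s^2$ on $\nu_j$, so $J=(g-c)/s$ satisfies $J^2=-1$. Hence $\nu$ is oriented, and by (1) $F$ is orientable.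

For every $p$ it follows that $H_m(F;\mathbb Z/p)\ne0$ (for $p=2$ no orientation is needed), so $r=m$. Thus $F$ is a mod $p$ homology $m$-sphere.

**Step 5.2: $m=1,2$.** If $m=1$, $F=S^1$. If $m=2$, $F$ is a closed surface with $H_1(F;\mathbb Z/p)=0$, orientable if $p$ is odd. For $p$ odd this forces genus $0$; for $p=2$ the only closed surface with $H_1(F;\mathbb Z/2)=0$ is $S^2$. So (4) always holds when $m\le2$.

**Step 5.3: for $m\ge3$ condition (3) makes $F$ simply connected.** Let $\mathsf{TC}(F)\le2$. Then $\mathrm{cat}(F)\le2$, so $\pi_1(F)$ is free by Fact 3. Since $H_1(F;\mathbb Z/p)=0$, its rank is $0$, so $F$ is simply connected, in particular orientable. For $0<i<m$ we have $H_i(F;\mathbb Z)\otimes\mathbb Z/p\subset H_i(F;\mathbb Z/p)=0$, so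
$$H_i(F;\mathbb Z)\ \text{ is finite of order prime to } p\qquad(0<i<m).\tag{2}$$
If these groups all vanish, $F$ is a simply connected homology sphere, and a degree one map $F\to S^m$ is a homotopy equivalence by Whitehead's theorem. So for (4) it remains to show that they vanish.

To see what the condition excludes: if $F$ were an integral homology sphere of dimension $\ge3$ with $\pi_1(F)\ne1$, then $\pi_1(F)$ would be a non-trivial perfect group, hence not free, and $\mathsf{TC}(F)\ge\mathrm{cat}(F)\ge3$.

**Step 5.4: $m=3,4$.** For any $m\geq 3$, $H_1(F)=0$ and $H_{m-1}(F)\cong H^1(F)=0$. That settles $m=3$. For $m=4$ the only group left is $H_2(F)\cong H^2(F)=\mathrm{Hom}(H_2(F),\mathbb Z)\oplus\mathrm{Ext}(H_1(F),\mathbb Z)$, which is $0$ because $H_2(F)$ is finite and $H_1(F)=0$.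

For $m=5$ duality gives $H_3(F)\cong H^2(F)=0$, but nothing so far excludes a finite group $H_2(F)$ of order prime to $p$. This is where cup products have to enter.

## 6. What triple products of zero-divisors exclude

From here until the end of Section 10, $m\ge3$, $\mathsf{TC}(F)\le2$, and we assume for contradiction that some $H_i(F;\mathbb Z)$ with $0<i<m$ is non-zero. The sensible first attempt at a contradiction is Fact 1: every product of three zero-divisors on $F\times F$ vanishes, for all coefficients.

**Step 6.1: only one middle degree, by field coefficients.** Let $q$ be a prime dividing $|H_i(F;\mathbb Z)|$ for some $0<i<m$, and let $k=\mathbb Z/q$. By Step 5.4, $2\le i\le m-2$. By universal coefficients, $H^i(F;k)\supset\mathrm{Hom}(H_i(F),k)\ne0$ and $H^{i+1}(F;k)\supset\mathrm{Ext}(H_i(F),k)\ne0$. Choose $0\ne x\in H^i(F;k)$ and, by Poincaré duality, $y\in H^{m-i}(F;k)$ such that $xy=\omega$ generates $H^m(F;k)$. Then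
$$\bar x\bar y=1\otimes\omega-(-1)^{|x||y|}\,y\otimes x-x\otimes y+\omega\otimes1 .\tag{3}$$
Let $w\in H^j(F;k)$ with $0<j<m$, and multiply (3) by $\bar w=1\otimes w-w\otimes1$. We read off the component in $H^m\otimes H^j$. The term $\omega\otimes1$ contributes $\omega\otimes w$. The term in $y\otimes x$ contributes through $w\otimes1$ a multiple of $\omega\otimes x$, and only if $|w|+|y|=m$, that is, $|w|=|x|$. The term in $x\otimes y$ contributes a multiple of $\omega\otimes y$, and only if $|w|=|y|$. The remaining products have first factor of degree less than $m$ or vanish. So the component is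
$$\omega\otimes(w+\lambda x+\lambda'y),\qquad\lambda\ne0\text{ only if }|w|=|x|,\quad\lambda'\ne0\text{ only if }|w|=|y| .$$
It vanishes because $\mathsf{TC}(F)\le2$, so $w\in\mathrm{span}(x,y)$. Therefore
$$\bigoplus_{0<j<m}H^j(F;k)=\mathrm{span}(x,y).$$
Here $x$ has degree $i$ and $y$ has degree $m-i$, while $H^i$ and $H^{i+1}$ are both non-zero. So $m-i=i+1$, both groups are one-dimensional, and the other middle groups vanish. Thus $m=2i+1$, and $d:=i=(m-1)/2\ge2$ does not depend on $q$. All torsion sits in degree $d$, and for each $q$ dividing $|H_d(F;\mathbb Z)|$ the space $\mathrm{Hom}(H_d(F),\mathbb Z/q)\subset H^d(F;\mathbb Z/q)$ is one-dimensional, so $H_d(F;\mathbb Z)$ is cyclic: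
$$H_*(F;\mathbb Z)=\mathbb Z\ (\deg0),\quad\mathbb Z/N\ (\deg d),\quad\mathbb Z\ (\deg 2d+1),\qquad N>1,\ p\nmid N.\tag{4}$$

**Step 6.2: $N=2$, by coefficients $\mathbb Z/N$.** Since $F$ is simply connected, it is homotopy equivalent to a CW complex with one cell in each of the dimensions $0,d,d+1,2d+1$ (minimal cell structure), the $(d+1)$-cell being attached by degree $\pm N$. Let $R=\mathbb Z/N$. The cellular complex over $R$ has zero differential, so $H^*(F;R)$ is $R$-free of rank one in each of the degrees $0,d,d+1,2d+1$, the Künneth formula holds for $F\times F$, and $H^{d+1}(F;R)=\mathrm{Hom}_R(H_{d+1}(F;R),R)$. Together with $H^d(F;R)\cong H_{d+1}(F;R)$ (Poincaré duality) this says that the cup product pairing $H^d\times H^{d+1}\to H^{2d+1}\cong R$ is perfect. Choose generators $1,x,y,\omega$ with $xy=\omega$. Since $d+1<2d<2d+1<2d+2$, we have $x^2=0$ and $y^2=0$.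

If $d$ is even, $(1\otimes x)(x\otimes1)=x\otimes x$, so
$$\bar x^2=-2\,x\otimes x,\qquad\bar x^2\bar y=-2\,x\otimes\omega+2\,\omega\otimes x .$$
If $d$ is odd, $y$ has even degree and $yx=\omega$, so
$$\bar y^2=-2\,y\otimes y,\qquad\bar y^2\bar x=-2\,y\otimes\omega+2\,\omega\otimes y .$$
These triple products vanish, while $x\otimes\omega$ and $y\otimes\omega$ are members of an $R$-basis. So $2=0$ in $\mathbb Z/N$, that is, $N=2$. Since $p\nmid N$,
$$H_d(F;\mathbb Z)=\mathbb Z/2,\qquad m=2d+1,\ d\ge2,\qquad p\ \text{odd}.\tag{5}$$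
For $p=2$ this is already the contradiction.

## 7. Field zero-divisors are exhausted at $H_d=\mathbb Z/2$

Can another triple product finish the job? Not with field coefficients $K$. If $\operatorname{char}K\ne2$, then $H^*(F;K)\cong H^*(S^{2d+1};K)$; the zero-divisors are spanned by $\bar\omega$ and $\omega\otimes\omega$, and $\bar\omega^2=0$ because $|\omega|$ is odd, so even products of two zero-divisors vanish. If $\operatorname{char}K=2$, let $A=H^*(F;K)$, with basis $1,x,y,xy$. The kernel of $A\otimes A\to A$ is the ideal generated by the $\bar u$: if $\sum u_iv_i=0$, then $\sum u_i\otimes v_i=\sum(u_i\otimes1-1\otimes u_i)(1\otimes v_i)$. Since $\overline{uv}=(1\otimes u)\bar v+\bar u(v\otimes1)$, it is generated by $\bar x$ and $\bar y$. The ring is commutative, and $\bar x^2=1\otimes x^2+x^2\otimes1=0$, $\bar y^2=0$. A product of three elements of the ideal is a combination of multiples of $\bar x^a\bar y^b$ with $a+b=3$, and each of these contains a square. So all triple products are zero.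

Nor is such a manifold imaginary. Let $d\ge3$ be odd and let $F$ be the unit tangent bundle of $S^{d+1}$, a closed simply connected $(2d+1)$-manifold. The Euler number of $S^{d+1}$ is $2$, so the Gysin sequence gives $H^d(F)=\ker(2:\mathbb Z\to\mathbb Z)=0$, $H^{d+1}(F)=\mathbb Z/2$, $H^{2d+1}(F)=\mathbb Z$ and no other cohomology in positive degrees; hence $H_d(F)=\mathbb Z/2$ as in (5).

The calculation of Step 6.2 shows what is lost: the triple product is $2$ times a basis element, and with $N=2$ that element has order $2$. We would be done if the role of $xy=\omega$ could be played by an element of order $4$. The two middle cells of $F$ form a mod $2$ Moore space, and the identity map of the mod $2$ Moore spectrum does have order $4$, not $2$. So we pack $x$ and $y$ into one class with values in (a truncation of) the Moore spectrum, form its triple product, and extract from it twice an element of order $4$. This works for $d\ge3$. For $d=2$ some of the connectivity counts fail, and we use instead that $F$ is a fixed set.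

## 8. The case $d=2$: Stiefel–Whitney numbers in dimension five

**Fact 4 (Lusztig–Milnor–Peterson, *Semi-characteristics and cobordism*, Topology 8 (1969)).** For a closed oriented manifold $M$ of dimension $4k+1$,
$$\sum_i\dim H_{2i}(M;\mathbb Z/2)-\sum_i\dim H_{2i}(M;\mathbb Q)\equiv w_2w_{4k-1}[M]\pmod2 .$$

**Step 8.1: all Stiefel–Whitney classes of $F$ vanish.** Let $d=2$, so $m=5$ and $p$ is odd. By Step 5.1 $\nu$ is complex, so $w(\nu)$ is the mod $2$ reduction of the total Chern class $c(\nu)$. By (4) and universal coefficients, $H^2(F;\mathbb Z)=H^4(F;\mathbb Z)=0$, and $H^j(F;\mathbb Z)=0$ for $j>5$. So $c(\nu)=1$ and $w(\nu)=1$, and by (1) $w(F)=w(\nu)^{-1}=1$.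

**Step 8.2: contradiction.** By Fact 4 with $k=1$ the two sums have the same parity. Now $H_0(F;\mathbb Z/2)$ and $H_2(F;\mathbb Z/2)$ are one-dimensional and $H_4(F;\mathbb Z/2)=0$, so the first sum is $2$. The second is $1$. This is a contradiction, so $d=2$ is impossible.

## 9. Spectra: truncation, duality, the mod $2$ Moore spectrum

We work in the stable homotopy category, writing $[W,Z]$ for the abelian group of stable maps, $S$ for the sphere spectrum, and omitting $\Sigma^\infty$. For a space $X$, $X_+$ is $X$ with a disjoint base point.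

**Connectivity.** We use four standard facts.

* (C1) If $W$ is a finite complex with cells of dimension $\le N$ (base point aside) and $\pi_i(Z)=0$ for $i\le N$, then $[W,Z]=0$.
* (C2) If $\pi_i(Z)=0$ for $i<a$ and $\pi_i(Z')=0$ for $i<b$, then $\pi_i(Z\wedge Z')=0$ for $i<a+b$.
* (C3) If $\pi_i(W)=0$ for $i\le c$ and $\pi_i(A)=0$ for $i>c$, then $[W,A]=0$.
* (C4) A cofibre sequence induces long exact sequences of groups $[W,-]$ and $[-,Z]$.

**Definition 6.** The truncation $Z\to\tau_{\le n}Z$ is the map that is an isomorphism on $\pi_i$ for $i\le n$ and whose target has $\pi_i=0$ for $i>n$. Its fibre $\tau_{\ge n+1}Z$ has $\pi_i=0$ for $i\le n$.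

Example: $\tau_{\le0}S=H\mathbb Z$, and $\tau_{\le1}S$ has $\pi_0=\mathbb Z$, $\pi_1=\mathbb Z/2$. By (C4) and the definition, the cofibre of $Z\to\tau_{\le n}Z$ has $\pi_i=0$ for $i<n+2$.

**Symmetry.** The smash product has a natural symmetry $\tau_{X,Y}:X\wedge Y\to Y\wedge X$, with $\tau_{X,S}=1$ after identifying $X\wedge S=X=S\wedge X$, with $\tau_{Y,X}\tau_{X,Y}=1$, and
$$\tau_{Z,X\wedge Y}=(1_X\wedge\tau_{Z,Y})(\tau_{Z,X}\wedge1_Y),\qquad\tau_{X\wedge Y,Z}=(\tau_{X,Z}\wedge1_Y)(1_X\wedge\tau_{Y,Z}).\tag{6}$$
Example: on $S^a\wedge S^b$ it has degree $(-1)^{ab}$.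

**Definition 7.** A finite spectrum $K$ has a dual $K^\vee$ with maps $\mathrm{coev}:S\to K\wedge K^\vee$ and $\mathrm{ev}:K^\vee\wedge K\to S$ satisfying the triangle identity $(1_K\wedge\mathrm{ev})(\mathrm{coev}\wedge1_K)=1_K$ and its counterpart for $K^\vee$. It follows that $[W,Z\wedge K]\cong[W\wedge K^\vee,Z]$.

Example: $(S^n)^\vee=S^{-n}$. The linear-algebra picture is $\mathrm{coev}=\sum_iw_i\otimes w^i$ for dual bases and $\mathrm{ev}$ the pairing.

**Definition 8.** The mod $2$ Moore spectrum $M=S^0\cup_2e^1$ is the cofibre of $2:S^0\to S^0$.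

Example: the space $S^d\cup_2e^{d+1}$ is stably $\Sigma^dM$. Dualizing $S^0\xrightarrow{2}S^0\to M$ shows that $M^\vee$ is the fibre of $2$, so $M^\vee\simeq\Sigma^{-1}M$.

**Lemma 1.** $\pi_1(M\wedge M)\cong[M,M]\cong\mathbb Z/4$.

**Proof.** First, $\pi_0M=\mathbb Z/(2)$. In degree $1$ the exact sequence is $\pi_1S\xrightarrow{2}\pi_1S\to\pi_1M\to\pi_0S\xrightarrow{2}\pi_0S$, with $\pi_1S=\mathbb Z/2$ and the last map injective, so $\pi_1M=\mathbb Z/2$. Mapping $S^0\xrightarrow{2}S^0\to M\to S^1$ into $M$ gives
$$0\to\pi_1M\to[M,M]\to\pi_0M\to0,$$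
because $2$ acts as zero on $\pi_1M$ and $\pi_0M$. So $|[M,M]|=4$.

It remains to see that $2\cdot\mathrm{id}_M\ne0$. The cofibre of $2\cdot\mathrm{id}_M$ is $M\wedge M$. If $2\cdot\mathrm{id}_M=0$, then $M\wedge M\simeq M\vee\Sigma M$, and $Sq^2=0$ on its mod $2$ cohomology, since each summand has cohomology in two consecutive degrees only. But for the bottom class $a$ of $M$ the Cartan formula gives $Sq^2(a\otimes a)=Sq^1a\otimes Sq^1a\ne0$. So $\mathrm{id}_M$ has order $4$, and $[M,M]\cong\mathbb Z/4$. Finally $\pi_1(M\wedge M)=[S^1,M\wedge M]\cong[S^1\wedge M^\vee,M]=[M,M]$. $\square$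

## 10. The case $d\ge3$: a triple product with values in a truncated Moore spectrum

**Proposition 1.** Let $d\ge3$ and let $F$ be a closed simply connected smooth $(2d+1)$-manifold whose only integral homology outside degrees $0,2d+1$ is $H_d(F;\mathbb Z)=\mathbb Z/2$. Then $\mathsf{TC}(F)\ge3$.

Given (5), this contradicts $\mathsf{TC}(F)\le2$ when $d\ge3$ and, with Section 8, completes (3)⇒(4). The rest of the section proves Proposition 1.

Up to homotopy $F=P\cup e^{2d+1}$ with $P=S^d\cup_2e^{d+1}$, so $P=\Sigma^dM$ stably. We identify stable maps out of $F$ with those out of this complex; restriction to $P$ means pullback along the resulting map $P\to F$. By Lemma 1,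
$$\pi_{2d+1}(P\wedge P)=\pi_1(M\wedge M)\cong\mathbb Z/4.\tag{7}$$

**Step (a): the class $\xi$.** We would like to extend the identity of $P$ to a stable map $F\to P$, a single class carrying both $x$ and $y$. The obstruction is the stable attaching map of the top cell in $\pi_{2d}(P)=\pi_d(M)$, and nothing makes it vanish. So we truncate. Let $E=\tau_{\le2}M$, $Q=\Sigma^dE$, and let $e:P\to Q$ be the truncation map. Since $d\ge3$, $\pi_{2d}(Q)=\pi_d(E)=0$, so $e$ extends to $\xi:F\to Q$.

For $z_i\in[X_+,Q]$ let $z_1z_2z_3=(z_1\wedge z_2\wedge z_3)\circ\mathrm{diag}\in[X_+,Q^{\wedge3}]$, and similarly for two factors. These products are multilinear. Since the diagonal of a space is invariant under permuting its factors, permuting the factors of $Q^{\wedge3}$ permutes the words. A class in $[F,Q]$ is regarded as a class in $[F_+,Q]$ via $F_+\to F$. Put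
$$\zeta=\mathrm{pr}_2^*\xi-\mathrm{pr}_1^*\xi\in[(F\times F)_+,Q].$$

**Step (b): if $\mathsf{TC}(F)\le2$ then $\zeta^3=0$.** This is the zero-divisor argument for $\zeta$. Let $U_0,U_1,U_2$ be an open cover of $F\times F$ with local sections of $PF\to F\times F$. On $U_i$ the two projections are homotopic, so $\zeta|_{U_i}=0$. Triangulate $F\times F$ so finely that each simplex lies in some $U_i$, and let $K_i$ be the union of the simplices contained in $U_i$. Then $F\times F=K_0\cup K_1\cup K_2$ and $\zeta|_{K_i}=0$, so $\zeta$ factors through the cofibre of $(K_i)_+\to(F\times F)_+$, which is $(F\times F)/K_i$. Taking these factorizations for $i=0,1,2$ in the three slots, $\zeta^3$ factors through the reduced diagonal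
$$(F\times F)_+\to\bigwedge_{i=0}^{2}(F\times F)/K_i .$$
This map is constant, since every point lies in some $K_i$. So $\zeta^3=0$.

From now on assume $\mathsf{TC}(F)\le2$; we look for a contradiction.

**Step (c): restrict to $F\times P$ and sort the words.** On $F\times P$ we have $\zeta=b-a$ with $a=\mathrm{pr}_F^*\xi$ and $b=\mathrm{pr}_P^*e$. Expand $(b-a)^3$ into eight words.

A word with at least two letters $b$ vanishes. By a permutation we may assume that two $b$'s are adjacent; then $bb$ is pulled back from the product $ee$ on $P$, which factors through the reduced diagonal $P\to P\wedge P$. That map is null because $\dim P=d+1<2d$ and $P\wedge P$ is $(2d-1)$-connected. The word $aaa$ is pulled back from $[F,Q^{\wedge3}]$, which vanishes by (C1) and (C2): $\dim F=2d+1<3d$ and $\pi_i(Q^{\wedge3})=0$ for $i<3d$. The three words with exactly one $b$ have sign $(-1)^2=1$, so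
$$0=\zeta^3|_{F\times P}=aab+aba+baa .$$
These words are pulled back from $[F\wedge P,Q^{\wedge3}]$ along $(F\times P)_+\to F\wedge P$. Stably $(F\times P)_+\simeq S\vee F\vee P\vee(F\wedge P)$, with this map as a projection, so pullback along it is injective. Using the same names for the classes on $F\wedge P$,
$$\Phi:=aab+aba+baa=0\in[F\wedge P,Q^{\wedge3}].\tag{8}$$
Let $\delta=\xi\xi\in[F,Q\wedge Q]$, and let $T$ be the swap on $Q\wedge Q$ or on $P\wedge P$. Then $T\delta=\delta$, and
$$aab=\delta\wedge e,\qquad baa=(e\wedge\delta)\,\tau_{F,P},\qquad aba=T_{12}\circ baa ,\tag{9}$$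
where $T_{12}$ swaps the first two factors of $Q^{\wedge3}$. On points these maps are $\xi(f)\wedge\xi(f)\wedge e(w)$, $e(w)\wedge\xi(f)\wedge\xi(f)$ and $\xi(f)\wedge e(w)\wedge\xi(f)$.

**Step (d): lift $\delta$ to an element of order four.** The cofibre of $e$ has $\pi_i=0$ for $i<d+4$. Writing $e\wedge e$ as $P\wedge P\to Q\wedge P\to Q\wedge Q$, its cofibre is an extension of $Q\wedge C_e$ by $C_e\wedge P$, where $C_e$ is the cofibre of $e$, so it has $\pi_i=0$ for $i<2d+4$. As $\dim F=2d+1$, (C1) and (C4) show that $(e\wedge e)_*:[F,P\wedge P]\to[F,Q\wedge Q]$ is bijective. Let $D'\in[F,P\wedge P]$ be the class with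
$$(e\wedge e)D'=\delta .\tag{10}$$
Since $(e\wedge e)TD'=T\delta=\delta$, uniqueness gives
$$TD'=D'.\tag{11}$$
Next, $\dim P=d+1<2d$ and $\dim\Sigma P=d+2<2d$ (here $d\ge3$ is used again), so $[P,P\wedge P]=[\Sigma P,P\wedge P]=0$. By the cofibre sequence $P\to F\to S^{2d+1}\to\Sigma P$, collapsing $P$ induces an isomorphism $\pi_{2d+1}(P\wedge P)\to[F,P\wedge P]$. Let $D\in\pi_{2d+1}(P\wedge P)\cong\mathbb Z/4$ correspond to $D'$.

We claim $2D'\ne0$. Let $\kappa:Q\to\Sigma^dH\mathbb Z/2$ be the truncation to the bottom homotopy group $\pi_dQ=\pi_0M=\mathbb Z/2$. Then $x:=\kappa\xi$ restricts on $P$ to $\kappa e$, which generates $H^d(P;\mathbb Z/2)=H^d(F;\mathbb Z/2)\cong\mathbb Z/2$. Since $H_d(F;\mathbb Z)=\mathbb Z/2$, the Bockstein $Sq^1x$ generates $H^{d+1}(F;\mathbb Z/2)\cong\mathbb Z/2$. Let $\mu$ be the multiplication of $H\mathbb Z/2$. Composing $\delta$ with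
$$\mu\circ(\kappa\wedge Sq^1\kappa):Q\wedge Q\to\Sigma^{2d+1}H\mathbb Z/2$$
gives $x\,Sq^1x\in H^{2d+1}(F;\mathbb Z/2)$, which is non-zero by Poincaré duality. So by (10) some map $P\wedge P\to\Sigma^{2d+1}H\mathbb Z/2$ has non-zero value on $D'$, hence on $D$. The values lie in a group of exponent $2$, so $D$ is not divisible by $2$ in $\mathbb Z/4$. Thus $D$ is a generator, and
$$2D\ne0,\qquad2D'\ne0.\tag{12}$$

**Step (e): a partial trace on $[F\wedge P,Q^{\wedge3}]$.** We now extract $2D'$ from (8). The model is linear algebra: put a basis vector $w_i$ in the variable $P$, pair the third tensor factor with $w^i$, and sum over $i$. With $D'=\sum D_1\otimes D_2$, the word $baa$: $w\otimes D_1\otimes D_2$ gives $D_2\otimes D_1=TD'$, the word $aba$: $D_1\otimes w\otimes D_2$ gives $D'$, and $aab$: $D_1\otimes D_2\otimes w$ gives $D'$ times the dimension, here an Euler characteristic, which is $0$. The sum is $2D'$. The task is to do this with $Q$ in place of $P$ in the target; we need a pairing $Q\wedge P^\vee\to A$ with some truncation $A$ of $S$.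

Let $\mathrm{coev},\mathrm{ev}$ be as in Definition 7 for $K=P$, put $\mathrm{ev}'=\mathrm{ev}\circ\tau_{P,P^\vee}:P\wedge P^\vee\to S$, and let $\iota:S\to A:=\tau_{\le1}S$ be the truncation. The fibre of $e$ is $\Sigma^d\tau_{\ge3}M$ and $P^\vee=\Sigma^{-d}M^\vee\simeq\Sigma^{-d-1}M$, so the fibre of $e\wedge1:P\wedge P^\vee\to Q\wedge P^\vee$ is $\tau_{\ge3}M\wedge\Sigma^{-1}M$. By (C2) it has $\pi_i=0$ for $i\le1$, and by (C3) all its maps to $A$ are null. Hence there is $r:Q\wedge P^\vee\to A$ with
$$r(e\wedge1)=\iota\,\mathrm{ev}'.\tag{13}$$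
For $f\in[F\wedge P,Q^{\wedge3}]$ define
$$\mathrm{tr}(f)=(1\wedge1\wedge r)(f\wedge1_{P^\vee})(1_F\wedge\mathrm{coev})\in[F,Q\wedge Q\wedge A].$$
This is additive in $f$. We compute it on the three words.

**Step (f): $\mathrm{tr}(aab)=0$.** By (9) and (13), $\mathrm{tr}(aab)=\delta\wedge(\iota\,\mathrm{ev}'\,\mathrm{coev})$. The element $\mathrm{ev}'\,\mathrm{coev}\in\pi_0S=\mathbb Z$ is the image of $\mathrm{coev}\in\pi_0(P\wedge P^\vee)$, a torsion group since $P$ is rationally trivial. So it is torsion in $\mathbb Z$, hence $0$.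

**Step (g): $\mathrm{tr}(baa)=(e\wedge e\wedge\iota)D'$.** By (9), (10) and naturality of the symmetry,
$$baa=(e\wedge e\wedge e)(1_P\wedge D')\tau_{F,P}=(e\wedge e\wedge e)\,\tau_{P\wedge P,P}\,(D'\wedge1_P).$$
Inserting this into the definition of $\mathrm{tr}$ and using (13),
$$\mathrm{tr}(baa)=(e\wedge e\wedge\iota)\circ B\circ D',\qquad B=(1\wedge1\wedge\mathrm{ev}')(\tau_{P\wedge P,P}\wedge1_{P^\vee})(1_{P\wedge P}\wedge\mathrm{coev}).$$
We claim $B=T$, in three moves. First, naturality gives $\tau_{P\wedge P,P\wedge P^\vee}(1_{P\wedge P}\wedge\mathrm{coev})=\mathrm{coev}\wedge1_{P\wedge P}$, and by (6) $\tau_{P\wedge P,P\wedge P^\vee}=(1_P\wedge\tau_{P\wedge P,P^\vee})(\tau_{P\wedge P,P}\wedge1)$. Moving the invertible factor $1_P\wedge\tau_{P\wedge P,P^\vee}$ to the other side,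
$$(\tau_{P\wedge P,P}\wedge1)(1_{P\wedge P}\wedge\mathrm{coev})=(1_P\wedge\tau_{P^\vee,P\wedge P})(\mathrm{coev}\wedge1_{P\wedge P}).\tag{14}$$
Second, by (6) $\tau_{P^\vee,P\wedge P}=(1_P\wedge\tau_{P^\vee,P})(\tau_{P^\vee,P}\wedge1_P)$, and $\mathrm{ev}'\tau_{P^\vee,P}=\mathrm{ev}$, so
$$(1_P\wedge\mathrm{ev}')\,\tau_{P^\vee,P\wedge P}=(1_P\wedge\mathrm{ev})(\tau_{P^\vee,P}\wedge1_P).\tag{15}$$
Third, naturality gives $(1_P\wedge\mathrm{ev})\,\tau_{P^\vee\wedge P,P}=\mathrm{ev}\wedge1_P$, and by (6) $\tau_{P^\vee\wedge P,P}=(\tau_{P^\vee,P}\wedge1_P)(1_{P^\vee}\wedge T)$. Since $T^2=1$,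
$$(1_P\wedge\mathrm{ev})(\tau_{P^\vee,P}\wedge1_P)=(\mathrm{ev}\wedge1_P)(1_{P^\vee}\wedge T).\tag{16}$$
Combining (14), (15), (16),
$$B=(1_P\wedge\mathrm{ev}\wedge1_P)(1_P\wedge1_{P^\vee}\wedge T)(\mathrm{coev}\wedge1_{P\wedge P})=(1_P\wedge\mathrm{ev}\wedge1_P)(\mathrm{coev}\wedge1_{P\wedge P})\,T=T,$$
the last equality by the triangle identity. With (11), $\mathrm{tr}(baa)=(e\wedge e\wedge\iota)TD'=(e\wedge e\wedge\iota)D'$.

**Step (h): $\mathrm{tr}(aba)=(e\wedge e\wedge\iota)D'$.** The trace only touches the third factor of $Q^{\wedge3}$, so by (9)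
$$\mathrm{tr}(aba)=(T\wedge1_A)\,\mathrm{tr}(baa)=(T\wedge1_A)(e\wedge e\wedge\iota)D'=(e\wedge e\wedge\iota)TD'=(e\wedge e\wedge\iota)D'.$$

**Step (i): the contradiction.** By (8), $0=\mathrm{tr}(\Phi)=2(e\wedge e\wedge\iota)D'$. The cofibre of $\iota$ has $\pi_i=0$ for $i<3$. Factor $e\wedge e\wedge\iota$ as $P\wedge P\to P\wedge P\wedge A\to Q\wedge Q\wedge A$: the first map has cofibre with $\pi_i=0$ for $i<2d+3$, the second for $i<2d+4$. So the cofibre $C$ of $e\wedge e\wedge\iota$ has $\pi_i(C)=0$ for $i<2d+3$. The kernel of $(e\wedge e\wedge\iota)_*$ on $[F,P\wedge P]$ is the image of $[F,\Sigma^{-1}C]$, which is $0$ since $\pi_i(\Sigma^{-1}C)=0$ for $i<2d+2$ and $\dim F=2d+1$. Hence $2D'=0$, contradicting (12). This proves Proposition 1, and with it (3)⇒(4). $\square$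

## 11. From $F\simeq S^m$ to a linear model: degrees of $C_p$-maps

**Definition 9.** A $G$-CW complex is built by attaching cells $G/H\times D^k$ along $G$-maps $G/H\times S^{k-1}\to(\text{lower skeleton})$. For $G=C_p$ a cell is fixed ($H=G$) or free ($H=1$).

Example: the circle with the reflection $z\mapsto\bar z$ has two fixed $0$-cells $\pm1$ and one free $1$-cell (an orbit of two arcs).

**Fact 5.** (Illman) A compact smooth $G$-manifold is a finite $G$-CW complex. (Equivariant Whitehead theorem) A $G$-map of $G$-CW complexes that is a homotopy equivalence on $H$-fixed points for every subgroup $H$ is a $G$-homotopy equivalence. (Lefschetz formula) If a finite group acts smoothly on a closed manifold $X$, then $L(g)=\chi(X^g)$.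

We prove (4)⇒(1). Let $X=S^n$ and $F\simeq S^m$, with $m\ge1$ by Step 5.1.

**Step 11.1: candidates.** If $m=n$, then $F$ is open and closed in $X$, so $F=X$; the action is trivial, hence linear. Let $m<n$, so $n\ge2$. By Illman's theorem $X$ is a finite $G$-CW complex in which $F$ is a subcomplex of dimension $m<n$; all other cells are free, of dimension $\le n$.

If $p$ is odd, $\nu$ is complex (Step 5.1), so $n-m=2k$ with $k\ge1$. For an integer $u$ prime to $p$ put $V_u=\mathbb R^{m+1}\oplus\chi^u\oplus\chi^{\oplus(k-1)}$. If $p=2$ put $V_1=\mathbb R^{m+1}\oplus(n-m)\cdot\mathrm{sign}$. Then $S(V_u)$ is an $n$-sphere with fixed set $S^m$, free elsewhere. Orient all the $S(V_u)$ by the same orientation of the underlying real vector space.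

**Step 11.2: orientation characters agree.** For $1\ne g\in G$ we have $X^g=F$, so the Lefschetz formula reads $1+(-1)^n\deg g=\chi(F)=1+(-1)^m$ on $X$, and likewise on $S(V_u)$. So $\deg g=(-1)^{n-m}$ on both.

In what follows, $Y$ and $Y'$ are any of the spaces $X$, $S(V_u)$, and $Y_{n-1}$ is the $(n-1)$-skeleton, which contains $Y^G$.

**Step 11.3: (i) any map $Y^G\to Y'^G$ extends to a $G$-map $Y\to Y'$.** The remaining cells are free of dimension $k\le n$. To extend over $G\times D^k$ one extends a map $S^{k-1}\to Y'$ over one disc and translates; this is possible since $\pi_{k-1}(Y')=0$ for $k\le n$.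

**Step 11.4: the degree as a sum over cells.** All $n$-cells of $Y$ are free. Orient them so that $G$ carries oriented cells to oriented cells within each orbit. Let $z=\sum_\sigma n_\sigma\sigma$ be the cellular fundamental cycle. Then $n_\sigma=\pm1$, because for a point in the open cell $\sigma$ the map $H_n(Y)\to H_n(Y,Y\setminus\{\mathrm{pt}\})$ is an isomorphism. There are no $(n+1)$-cells, so $g_*z=\deg(g)z$ holds for chains, and comparing coefficients,
$$n_{g\sigma}=\deg(g)\,n_\sigma .\tag{17}$$
Let $\varphi,\psi:Y\to Y'$ be $G$-maps that agree on $Y_{n-1}$, and let $\mathrm d(\sigma)\in\pi_n(Y')=\mathbb Z$ be the difference class: glue $\varphi|_\sigma$ and $\psi|_\sigma$ (the latter with reversed orientation) along $\partial\sigma$ to a map of a sphere; no base point problem arises since $Y'$ is simply connected. Then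
$$\deg\varphi-\deg\psi=\sum_\sigma n_\sigma\,\mathrm d(\sigma).\tag{18}$$
To see this, let $W$ be the union of two copies of $Y$ glued along $Y_{n-1}$, and map $W\to Y'$ by $\varphi$ on the first copy and $\psi$ on the second. In the cellular cycles of $W$ the difference of the two fundamental cycles is $\sum_\sigma n_\sigma(\sigma^{(1)}-\sigma^{(2)})$, and $\sigma^{(1)}-\sigma^{(2)}$ is the class of the sphere formed by the two copies of $\sigma$. Push forward to $H_n(Y')=\mathbb Z$.

By equivariance of $\varphi$ and $\psi$, $\mathrm d(g\sigma)=\deg(g)\mathrm d(\sigma)$ with $\deg(g)$ taken on $Y'$. By Step 11.2 this is the same sign as on $Y$, so with (17)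
$$n_{g\sigma}\mathrm d(g\sigma)=n_\sigma\mathrm d(\sigma).\tag{19}$$

**Step 11.5: (ii) if $\varphi,\psi:Y\to Y'$ are $G$-maps with $\varphi^G\simeq\psi^G$, then $\deg\varphi\equiv\deg\psi\pmod p$.** By equivariant homotopy extension we may assume $\varphi=\psi$ on $Y^G$. The obstructions to a $G$-homotopy rel $Y^G$ over the free cells of dimension $k\le n-1$ lie in $\pi_k(Y')=0$. So, by homotopy extension again, we may assume $\varphi=\psi$ on $Y_{n-1}$. Then (18) applies, and by (19) its summands are constant on orbits of $p$ cells. So the difference is divisible by $p$.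

**Step 11.6: (iii) for a $G$-map $\varphi:Y\to Y'$ and $c\in\mathbb Z$ there is a $G$-map $\varphi'$ with $\varphi'=\varphi$ on $Y_{n-1}\supset Y^G$ and $\deg\varphi'=\deg\varphi+pc$.** Choose an $n$-cell $\sigma$. Inside it, pinch off a sphere and map it by $n_\sigma c\in\pi_n(Y')$, and extend equivariantly over the free orbit $G\sigma$. Now $n_\sigma\mathrm d(\sigma)=n_\sigma^2c=c$, and by (19) each of the $p$ cells of the orbit contributes $c$ to (18).

**Step 11.7: a map of degree prime to $p$.** By (i) choose $G$-maps $f:S(V_1)\to X$ and $f_2:X\to S(V_1)$ such that $f^G$ and $f_2^G$ are inverse homotopy equivalences between $S^m$ and $F$; here (4) is used. Then $(ff_2)^G\simeq\mathrm{id}$, and (ii) applied to $ff_2$ and $\mathrm{id}_X$ gives $\deg f\cdot\deg f_2\equiv1\pmod p$. So $\deg f$ is prime to $p$.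

One would like to correct $f$ to degree $1$ by (iii), but (iii) changes degrees only by multiples of $p$, and $\deg f\bmod p$ need not be $\pm1$. The linear model itself may be wrong. For instance, let $p=5$, $Y=S(\mathbb R^2\oplus\chi)$, $Y'=S(\mathbb R^2\oplus\chi^2)$. A $G$-homotopy equivalence $\varphi:Y\to Y'$ would restrict to a map $S^1\to S^1$ homotopic to $\rho$, the identity or a reflection. The join of $\rho$ with $z\mapsto z^2$, $S(\chi)\to S(\chi^2)$, is a $G$-map of degree $\pm2$, so (ii) would give $\pm1=\deg\varphi\equiv\pm2\pmod5$, which is false for all choices of signs. So $Y\not\simeq_GY'$, and we must choose the representation to fit $\deg f$.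

**Step 11.8: choose $u$, then correct the degree.** If $p$ is odd, let $u=\deg f$ and choose $b>0$ with $ub\equiv1\pmod p$. The map $z\mapsto z^b$, $S(\chi^u)\to S(\chi)$, is equivariant: with $\theta=e^{2\pi i/p}$, $(\theta^uz)^b=\theta^{ub}z^b=\theta z^b$. Its join with the identity on the other summands is a $G$-map $h:S(V_u)\to S(V_1)$ of degree $b$ with $h^G=\mathrm{id}$. Hence $\deg(fh)=ub\equiv1\pmod p$. If $p=2$, $\deg f$ is odd, and we take $u=1$, $h=\mathrm{id}$.

By (iii), modify $fh$ to a $G$-map $S(V_u)\to X$ of degree $1$ that still equals $f^G$ on fixed points. Having degree $1$ between simply connected spheres, it is a homotopy equivalence; on fixed points it is $f^G$, also a homotopy equivalence. The only subgroups of $C_p$ are $1$ and $C_p$, so by the equivariant Whitehead theorem it is a $G$-homotopy equivalence. Thus $X$ is equivariantly equivalent to the linear sphere $S(V_u)$, which is (1). This closes the cycle (1)⇒(2)⇒(3)⇒(4)⇒(1) and proves Theorem 1. $\blacksquare$
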